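\title{A continuum $\mathbb{I}_u$ without the fixed-point property in $\mathsf{ZFC}$}

\begin{abstract}
For a free ultrafilter $u$ on $\omega$, the continuum $\mathbb{I}_u$ is the fiber over $u$ of the projection $\beta(\omega\times[0,1])\to\beta\omega$. Under the Continuum Hypothesis no $\mathbb{I}_u$ has the fixed-point property. We prove in $\mathsf{ZFC}$ that some $\mathbb{I}_u$ does not have it: for every nonzero $a\in\mathbb{R}/\mathbb{Z}$ there are a free ultrafilter $u$ and continuous maps $f\colon\mathbb{I}_u\to\mathbb{I}_u$ and $h\colon\mathbb{I}_u\to\mathbb{R}/\mathbb{Z}$ with $h\circ f=h+a$. The ultrafilters $u$ for which $\mathbb{I}_u$ has a self-map without periodic points are cofinal in the Rudin--Keisler order. The proof combines a pigeonhole argument on one interval, a finite game with finitely many admissible answers, and a recursion of length $\mathfrak{c}$ along an independent family of functions.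
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{I}=[0,1]$ and $\mathbb{M}=\omega\times\mathbb{I}$ with $\omega$ discrete, so that $\mathbb{M}$ is a sequence of disjoint closed intervals. Its \v{C}ech--Stone compactification $\beta\mathbb{M}$ is the compact Hausdorff space that contains $\mathbb{M}$ as a dense subspace and in which every continuous map $\psi$ from $\mathbb{M}$ to a compact Hausdorff space $K$ has a unique continuous extension $\beta\psi\colon\beta\mathbb{M}\to K$. The space $\beta\omega$ is the set of ultrafilters on $\omega$, with the sets $\overline{U}=\{u:U\in u\}$ as a base of clopen sets and with $k\in\omega$ identified with the principal ultrafilter at $k$; the other ultrafilters are called \emph{free}. The projection $\pi\colon\mathbb{M}\to\omega$ extends to $\beta\pi\colon\beta\mathbb{M}\to\beta\omega$, and for an ultrafilter $u$ we put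
\[
\mathbb{I}_u=(\beta\pi)^{-1}(u)=\bigcap_{U\in u}\operatorname{cl}(U\times\mathbb{I}),
\]
with closures taken in $\beta\mathbb{M}$. The two descriptions agree because $\{u\}=\bigcap_{U\in u}\overline{U}$ and $(\beta\pi)^{-1}(\overline{U})$ is a clopen set that meets the dense set $\mathbb{M}$ in $U\times\mathbb{I}$, hence equals $\operatorname{cl}(U\times\mathbb{I})$. If $u$ is principal at $k$, then $\mathbb{I}_u$ is the interval $\{k\}\times\mathbb{I}$. If $u$ is free, then $\mathbb{I}_u$ is a non-metrizable compact Hausdorff space, which one should think of as the limit of the intervals $\{k\}\times\mathbb{I}$ along $u$.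

Two facts make this picture precise. First, a sequence $(z_k)_{k\in\omega}$ in a compact Hausdorff space has a unique \emph{$u$-limit}, the point $z=\lim_u z_k$ such that $\{k:z_k\in W\}\in u$ for every neighborhood $W$ of $z$. Continuous maps preserve $u$-limits, and $\lim_u(k,t_k)$ lies in $\operatorname{cl}(U\times\mathbb{I})$ for each $U\in u$, hence in $\mathbb{I}_u$, for every choice of points $t_k\in\mathbb{I}$. Second,
\begin{equation}\label{eq:nbhd}
\text{if $W$ is a neighborhood of a point $x\in\mathbb{I}_u$, then }\{k: W\text{ meets }\{k\}\times\mathbb{I}\}\in u;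
\end{equation}
otherwise the complement $U$ of this set belongs to $u$ and $W$ misses $U\times\mathbb{I}$, although $x\in\operatorname{cl}(U\times\mathbb{I})$.

With these facts the intermediate value theorem passes from $\mathbb{I}$ to $\mathbb{I}_u$. Let $\psi\colon\beta\mathbb{M}\to[0,1]$ be continuous and take both values $0$ and $1$ on $\mathbb{I}_u$. By \eqref{eq:nbhd}, for a set of $k$ in $u$ the function $\psi$ takes values below and above $\frac12$ on $\{k\}\times\mathbb{I}$, so $\psi(k,t_k)=\frac12$ for some $t_k$, and $\psi=\frac12$ at $\lim_u(k,t_k)\in\mathbb{I}_u$. By Urysohn's lemma $\mathbb{I}_u$ is therefore not the union of two disjoint nonempty closed sets: it is a continuum, that is, a connected compact Hausdorff space.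

A space $X$ has the \emph{fixed-point property} if every continuous map $f\colon X\to X$ has a point $x$ with $f(x)=x$. The interval has this property, again by the intermediate value theorem, and one would guess that $\mathbb{I}_u$ inherits it. For the maps that are easy to write down it does. Let $F_k\colon\mathbb{I}\to\mathbb{I}$ be continuous and $F(k,t)=(k,F_k(t))$. Then $\beta\pi\circ\beta F=\beta\pi$, as both sides agree on $\mathbb{M}$, so $\beta F$ maps $\mathbb{I}_u$ to itself; and if $F_k(t_k)=t_k$ for all $k$, then $\beta F$ fixes $\lim_u(k,t_k)$. A self-map of $\mathbb{I}_u$ without fixed points cannot be induced in this way. Nevertheless, it is known that under the Continuum Hypothesis no $\mathbb{I}_u$ with $u$ free has the fixed-point property. The question we answer comes from Hart and van der Steeg \cite{HS}: \emph{is there in $\mathsf{ZFC}$ at least one free ultrafilter $u$ such that $\mathbb{I}_u$ does not have the fixed-point property?} The answer is yes. Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$.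

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:main}
Let $a\in\mathbb{T}$, $a\neq0$. There are a free ultrafilter $u$ on $\omega$ and continuous maps $f\colon\mathbb{I}_u\to\mathbb{I}_u$ and $h\colon\mathbb{I}_u\to\mathbb{T}$ with $h(f(x))=h(x)+a$ for all $x\in\mathbb{I}_u$. In particular, $f$ has no fixed point.
\end{theorem}

The ultrafilter is constructed together with the map, and we do not claim that every free $u$ works in $\mathsf{ZFC}$. Many do: Theorem~\ref{thm:many} gives $2^{\mathfrak{c}}$ inequivalent ultrafilters, cofinal in the Rudin--Keisler order, with a map that has no periodic points.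

Section~\ref{sec:idea} shows on a single interval how a rotation of the circle can be imitated as long as only finitely many functions are watched. Section~\ref{sec:criterion} reduces Theorem~\ref{thm:main} to such finite imitations and explains what the remaining combinatorial problem is. Sections~\ref{sec:finite}, \ref{sec:game} and~\ref{sec:indep} supply the three tools, and Section~\ref{sec:construction} assembles them.

\medskip\noindent\textbf{Conventions.} The metric on $\mathbb{T}$ is $d(s,t)=\min_{k\in\mathbb{Z}}|s-t+k|$; it is invariant under translation, and $d(s,t)\le|s-t|$ for real representatives. Products carry the maximum metric. An element $a\in\mathbb{T}\setminus\{0\}$ is fixed throughout, and $\hat{a}\in(0,1)$ is its representative. We write $\mathcal{C}=C(\mathbb{I},[0,1])$, and for an integer $N\ge1$ we let $\eta_N\colon\mathbb{I}\to\mathbb{T}$ be the map $t\mapsto Nt\bmod1$; we call $\eta_N(t)$ the \emph{phase} of $t$ and often write $Nt$ for it. Finally, $\mathfrak{c}=2^{\aleph_0}$.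

\section{Shifting the phase on one interval}\label{sec:idea}

The map $h$ of Theorem~\ref{thm:main} will be the limit of the phases $\eta_N$ on the intervals $\{k\}\times\mathbb{I}$, with $N$ depending on $k$. On one interval the translation $t\mapsto t+\hat{a}/N$ adds $a$ to the phase, until it runs off the right end. No continuous $\tau\colon\mathbb{I}\to\mathbb{I}$ satisfies $\eta_N\circ\tau=\eta_N+a$, because $\tau$ has a fixed point. Discontinuous maps $\tau$ with this property abound, since one may jump back by a multiple of $1/N$ at any time. The topology of $\beta\mathbb{M}$ is tested by finitely many functions at a time and with finite precision, so it should suffice that the jumps are invisible to a given finite family of functions $x_v$: each $x_v\circ\tau$ should be uniformly close to a continuous function.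

\begin{definition}\label{def:shift}
Let $\eta\colon\mathbb{I}\to\mathbb{T}$ be continuous, let $\varepsilon>0$, and let $(x_v)_{v\in V}$ and $(y_v)_{v\in V}$ be finite families in $\mathcal{C}$. We call $(y_v)$ an \emph{$\varepsilon$-shift of $(x_v)$ over $\eta$} if there is a function $\tau\colon\mathbb{I}\to\mathbb{I}$, not necessarily continuous, such that for all $t\in\mathbb{I}$
\[
|y_v(t)-x_v(\tau(t))|\le\varepsilon\quad(v\in V)\qquad\text{and}\qquad d\bigl(\eta(t)+a,\eta(\tau(t))\bigr)\le\varepsilon .
\]
\end{definition}

Equivalently, every point of the curve $t\mapsto(\eta(t)+a,(y_v(t))_v)$ in $\mathbb{T}\times[0,1]^V$ is within $\varepsilon$ of some point of the curve $t'\mapsto(\eta(t'),(x_v(t'))_v)$. The property persists when $\varepsilon$ grows and when both families are restricted to a subset of $V$.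

\begin{example}[the identity]\label{ex:id}
Let $x(t)=t$, and let $\tau(t)$ be $1/N$ times the fractional part of $Nt+\hat{a}$. Then $\eta_N\circ\tau=\eta_N+a$ and $0\le\tau<1/N$, so $y=0$ is a $\frac1N$-shift of $x$ over $\eta_N$. The function $x$ hardly distinguishes the ends of $[0,1/N]$, and $\tau$ treats this interval as a circle. Conversely, let $y$ be an $\varepsilon$-shift of $x$ over $\eta_N$ and $t_0$ a fixed point of $y$. Then $|t_0-\tau(t_0)|\le\varepsilon$, so $d(a,0)\le d(Nt_0+a,N\tau(t_0))+d(N\tau(t_0),Nt_0)\le(N+1)\varepsilon$. Thus $N$ must grow as $\varepsilon$ decreases.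
\end{example}

\begin{example}[one arbitrary function]\label{ex:one}
Let $N>L\ge1$ be integers. We show that every $x\in\mathcal{C}$ has a $\frac2L$-shift over $\eta_N$; note that $N$ is chosen before $x$, which may oscillate wildly at the scale $1/N$. The $N$ points $(m+\hat{a})/N$, $0\le m<N$, have phase $a$. Cover $[0,1]$ by $L$ intervals of length $1/L$. By the pigeonhole principle two of the points, $t^-<t^+$, satisfy $|x(t^-)-x(t^+)|\le1/L$. Let $\lambda=t^+-t^-$, an integer multiple of $1/N$, and wind $\mathbb{I}$ around the loop $[t^-,t^+]$:
\[
\tau(t)=t^-+t-\lambda\lfloor t/\lambda\rfloor .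
\]
Then $N\tau(t)=Nt+a$ in $\mathbb{T}$, because $Nt^-=a$ in $\mathbb{T}$ and $N\lambda$ is an integer. The function $x\circ\tau$ is continuous except at the points $j\lambda\in(0,1]$, where it jumps from $x(t^+)$ to $x(t^-)$. Choose $\delta\in(0,\lambda)$ with $|x(r)-x(t^+)|\le1/L$ for $r\in[t^+-\delta,t^+]$. Let $y$ be linear from $x(t^+-\delta)$ to $x(t^-)$ on each interval $[j\lambda-\delta,j\lambda]$ with $j\lambda\in(0,1]$, and let $y=x\circ\tau$ elsewhere. Then $y$ is continuous, and on the modified intervals both $y$ and $x\circ\tau$ are within $1/L$ of $x(t^+)$. Hence $|y-x\circ\tau|\le2/L$.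
\end{example}

For $M$ functions one covers $[0,1]^M$ by $L^M$ boxes and takes $N>L^M$. The loop depends on the functions: a further function may well distinguish $t^-$ from $t^+$. The rest of the paper is about making the choices for all finite families coherent.

\section{From shifts to a map on $\mathbb{I}_u$}\label{sec:criterion}

It is convenient to replace $\omega$ by an arbitrary countably infinite discrete set $J$, with $\mathbb{M}=J\times\mathbb{I}$ and ultrafilters on $J$. A bijection $J\to\omega$ induces a homeomorphism $J\times\mathbb{I}\to\omega\times\mathbb{I}$ that commutes with the projections, so everything below transfers to $\omega$. Let $\mathcal{F}=C(\mathbb{M},[0,1])$. Since $J$ is discrete, a continuous map $\varphi$ on $\mathbb{M}$ is the same as an arbitrary family of continuous maps $\varphi(k)=\varphi(k,\cdot)$ on $\mathbb{I}$, for $k\in J$.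

Every continuous function $\beta\mathbb{M}\to[0,1]$ is $\beta\varphi$ for its restriction $\varphi\in\mathcal{F}$. By Urysohn's lemma the functions $\beta\varphi$ separate the points of $\beta\mathbb{M}$, so $z\mapsto(\beta\varphi(z))_{\varphi\in\mathcal{F}}$ embeds the compact space $\beta\mathbb{M}$ in the cube $[0,1]^{\mathcal{F}}$. Hence a map $f$ into $\beta\mathbb{M}$ is determined by the functions $\beta\varphi\circ f$, and it is continuous if they all are. We shall build $f$ by prescribing these functions: to each $\varphi\in\mathcal{F}$ we assign $g\varphi\in\mathcal{F}$, and we want $\beta\varphi\circ f=\beta(g\varphi)$ on $\mathbb{I}_u$.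

Let $h\colon\mathbb{M}\to\mathbb{T}$ be continuous and let $g\colon\mathcal{F}\to\mathcal{F}$ be any function; no linearity or continuity is assumed. For finite $\Phi\subset\mathcal{F}$ and $\varepsilon>0$ put
\[
S(\Phi,\varepsilon)=\{k\in J:\bigl((g\varphi)(k)\bigr)_{\varphi\in\Phi}\text{ is an $\varepsilon$-shift of }\bigl(\varphi(k)\bigr)_{\varphi\in\Phi}\text{ over }h(k)\}.
\]
By the remark after Definition~\ref{def:shift},
\begin{equation}\label{eq:mono}
S(\Phi',\varepsilon')\subseteq S(\Phi,\varepsilon)\qquad\text{if }\Phi\subseteq\Phi'\text{ and }\varepsilon'\le\varepsilon .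
\end{equation}
An ultrafilter $u$ on $J$ is \emph{$a$-rotatable} if there are such $h$ and $g$ with $S(\Phi,\varepsilon)\in u$ for all $\Phi$ and $\varepsilon$.

\begin{proposition}\label{prop:criterion}
Let $h\colon\mathbb{M}\to\mathbb{T}$ be continuous and $g\colon\mathcal{F}\to\mathcal{F}$ arbitrary.
\begin{enumerate}
\item If $u$ is an ultrafilter on $J$ that contains all sets $S(\Phi,\varepsilon)$, then $u$ is free and there is a continuous $f\colon\mathbb{I}_u\to\mathbb{I}_u$ with $\beta h(f(x))=\beta h(x)+a$ for all $x\in\mathbb{I}_u$.
\item If every $S(\Phi,\varepsilon)$ is nonempty, then such an ultrafilter exists.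
\end{enumerate}
\end{proposition}

\begin{proof}
(2) By \eqref{eq:mono}, $S(\Phi_1,\varepsilon_1)\cap\dots\cap S(\Phi_m,\varepsilon_m)$ contains $S(\bigcup_i\Phi_i,\min_i\varepsilon_i)\neq\emptyset$. A family with the finite intersection property is contained in an ultrafilter.

(1) \emph{The ultrafilter is free.} Suppose $u$ is principal at $k$, so that $k$ lies in every $S(\Phi,\varepsilon)$. Take $\varphi\in\mathcal{F}$ with $\varphi(k,t)=t$, and let $t_0$ be a fixed point of $(g\varphi)(k)\colon\mathbb{I}\to\mathbb{I}$. For each $\varepsilon>0$, $k\in S(\{\varphi\},\varepsilon)$ gives a point $t'$ with $|t_0-t'|\le\varepsilon$ and $d(h(k,t_0)+a,h(k,t'))\le\varepsilon$. As $\varepsilon\to0$, continuity of $h(k)$ gives $h(k,t_0)+a=h(k,t_0)$, which contradicts $a\neq0$.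

\emph{The map.} Fix $x\in\mathbb{I}_u$. For finite $\Phi\subset\mathcal{F}$, $\varepsilon>0$ and $U\in u$ let $Z(\Phi,\varepsilon,U)$ be the set of $y\in\operatorname{cl}(U\times\mathbb{I})$ with
\[
|\beta\varphi(y)-\beta(g\varphi)(x)|\le\varepsilon\quad(\varphi\in\Phi)\qquad\text{and}\qquad d(\beta h(y),\beta h(x)+a)\le\varepsilon .
\]
These sets are closed, and $Z(\Phi,\varepsilon,U)\cap Z(\Phi',\varepsilon',U')$ contains $Z(\Phi\cup\Phi',\min(\varepsilon,\varepsilon'),U\cap U')$. They are nonempty. Indeed, let $W$ be the neighborhood of $x$ on which $\beta h$ and the functions $\beta(g\varphi)$, $\varphi\in\Phi$, differ from their values at $x$ by less than $\varepsilon/2$. By \eqref{eq:nbhd} there is a point $(k,t)\in W$ with $k\in U\cap S(\Phi,\varepsilon/2)$. For this $k$ and $t$ there is $t'$ with $|g\varphi(k,t)-\varphi(k,t')|\le\varepsilon/2$ for $\varphi\in\Phi$ and $d(h(k,t)+a,h(k,t'))\le\varepsilon/2$. The triangle inequality gives $(k,t')\in Z(\Phi,\varepsilon,U)$.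

By compactness some $y$ lies in all sets $Z(\Phi,\varepsilon,U)$. Then $y\in\mathbb{I}_u$, $\beta h(y)=\beta h(x)+a$, and $\beta\varphi(y)=\beta(g\varphi)(x)$ for all $\varphi\in\mathcal{F}$. The last property determines $y$, and we put $f(x)=y$. Each $\beta\varphi\circ f=\beta(g\varphi)|_{\mathbb{I}_u}$ is continuous, so $f$ is continuous.
\end{proof}

\begin{remark}
The condition in part (1) loses nothing. Suppose $f\colon\mathbb{I}_u\to\mathbb{I}_u$ is continuous with $\beta h\circ f=\beta h+a$. Extend $\beta\varphi\circ f$ to $\beta\mathbb{M}$ by Tietze's theorem and let $g\varphi$ be the restriction to $\mathbb{M}$. If $S(\Phi,\varepsilon)\notin u$, choose for each $k\notin S(\Phi,\varepsilon)$ a point $t_k$ that has no suitable partner $t'$, and let $x=\lim_u(k,t_k)$ and $y=f(x)$. For a set of $k$ in $u$ the values $g\varphi(k,t_k)$ and $h(k,t_k)+a$ are within $\varepsilon/2$ of $\beta\varphi(y)$ and $\beta h(y)$. By \eqref{eq:nbhd}, for a set of $k$ in $u$ there is $t'$ with $\varphi(k,t')$ and $h(k,t')$ within $\varepsilon/2$ of the same values. Some $k\notin S(\Phi,\varepsilon)$ lies in both sets, and then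 $t'$ is a partner of $t_k$.
\end{remark}

It remains to find $h$ and $g$ for which each $S(\Phi,\varepsilon)$ contains at least one index. For a single pair $(\Phi,\varepsilon)$ the pigeonhole argument of Section~\ref{sec:idea} does this. The difficulty is that $g\varphi$ is one function, which must serve all finite sets $\Phi$ that contain $\varphi$. We enumerate $\mathcal{F}=\{\varphi_\alpha:\alpha<\mathfrak{c}\}$ and define $g\varphi_\alpha$ by recursion. At stage $\alpha$ consider a finite set $\Phi\ni\varphi_\alpha$.
\begin{itemize}
\item There are $\mathfrak{c}$ possibilities for the members of $\Phi$ with index above $\alpha$, too many to treat at one stage. So the value wanted for $(g\varphi_\alpha)(k)$ should depend only on $\varphi_\alpha(k)$ and on the earlier members of $\Phi$, and it should be good whatever comes later. This is a winning strategy in a game (Section~\ref{sec:game}).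
\item There are fewer than $\mathfrak{c}$ possibilities for the earlier members, and each of them asks for its own function of $k$. The single function $k\mapsto(g\varphi_\alpha)(k)$ must agree with each of these on a large set of indices. An independent family of size $\mathfrak{c}$ contains such a function, provided that all values lie in a finite set (Section~\ref{sec:indep}).
\end{itemize}
The strategy must therefore take its answers from a finite subset of $\mathcal{C}$, and the first step is to refine Example~\ref{ex:one} accordingly.

\section{Shifts taken from a finite set}\label{sec:finite}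

The shift $y$ in Example~\ref{ex:one} copies $x$ along the loop, so it oscillates as fast as $x$ does, and no finite set of functions approximates all such $y$ uniformly. The way out is the tolerance in the phase, which the example did not use. While $t$ runs through an interval of length $1/NL$, its phase moves by $1/L$ only, and $\tau(t)$ may be any point of a corresponding interval of the same length on the loop. So the shift need not follow the curve $X=(x_1,\dots,x_M)$ in time. It only has to get from the start of an arc of $X$ to its end while staying close to the arc, and a chain of at most $L^M$ boxes does that.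

\begin{lemma}\label{lem:pigeon}
For $M\ge1$ and $\varepsilon>0$ there are $N\ge1$ and a finite nonempty set $Q\subset\mathcal{C}$ such that every family $x_1,\dots,x_M\in\mathcal{C}$ has an $\varepsilon$-shift $\gamma_1,\dots,\gamma_M$ over $\eta_N$ with all $\gamma_v\in Q$.
\end{lemma}

\begin{proof}
Choose integers $L\ge2/\varepsilon$ and $N>L^M$, put $R=L^M$, and choose $\ell\in\{0,\dots,L-1\}$ with $d(\ell/L,a)\le1/L$. A \emph{box} is one of the $L^M$ closed cubes of side $1/L$ that tile $[0,1]^M$; the coordinates of its center lie in $G=\{\frac{2i+1}{2L}:0\le i<L\}$. Divide $\mathbb{I}$ into $NLR$ equal intervals, and let $Q$ be the finite set of functions $\mathbb{I}\to[0,1]$ that are linear on each of these intervals and take values in $G$ at their endpoints.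

Let $X=(x_1,\dots,x_M)\colon\mathbb{I}\to[0,1]^M$ be given and write $X_\rho=X(\rho/NL)$ for integers $0\le\rho\le NL$.

\emph{The loop.} The $N$ integers $\ell+mL$, $0\le m<N$, are less than $NL$. Since $N$ exceeds the number of boxes, two of them, $\rho^-<\rho^+$, have $X_{\rho^-}$ and $X_{\rho^+}$ in a common box. Choose boxes $b(\rho)\ni X_\rho$ for $\rho^-\le\rho\le\rho^+$ with $b(\rho^-)=b(\rho^+)$. For $0\le j\le NL$ let $\rho_j=\rho^-+(j\bmod(\rho^+-\rho^-))$, so that $\rho^-\le\rho_j<\rho^+$. Since $L$ divides $\rho^+-\rho^-$ and $\rho^-\equiv\ell$, we have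
\begin{equation}\label{eq:cong}
\rho_j\equiv j+\ell\pmod L .
\end{equation}
Moreover
\begin{equation}\label{eq:match}
b(\rho_j+1)=b(\rho_{j+1})\qquad(0\le j<NL),
\end{equation}
for either $\rho_{j+1}=\rho_j+1$, or $\rho_j+1=\rho^+$ and $\rho_{j+1}=\rho^-$.

\emph{The chains of boxes.} Fix $j<NL$, and let $A_j=[\frac{j}{NL},\frac{j+1}{NL}]$ and $A_j'=[\frac{\rho_j}{NL},\frac{\rho_j+1}{NL}]$. Consider the graph whose vertices are the boxes that meet $X(A_j')$, two boxes being adjacent if they intersect. This graph is connected: otherwise its vertices split into two nonempty classes whose unions are disjoint closed sets that cover the connected set $X(A_j')$ and both meet it. The boxes $b(\rho_j)$ and $b(\rho_j+1)$ are vertices, since they contain the images of the endpoints of $A_j'$. A simple path between them has fewer than $L^M=R$ edges. Repeating its last box, we get boxes $B^0=b(\rho_j),B^1,\dots,B^R=b(\rho_j+1)$ that meet $X(A_j')$, any two consecutive ones intersecting. Divide $A_j$ into $R$ equal subintervals, and let $\Gamma$ on $A_j$ be linear on each of them with the centers of $B^0,\dots,B^R$ as values at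 the successive endpoints. By \eqref{eq:match} the pieces on $A_j$ and $A_{j+1}$ agree at the common endpoint. So we obtain a continuous map $\Gamma=(\gamma_1,\dots,\gamma_M)$ on $\mathbb{I}$ with all $\gamma_v\in Q$.

\emph{The estimates.} Let $t\in A_j$ lie in the subinterval on which $\Gamma$ runs from the center of $B^i$ to that of $B^{i+1}$. Both centers are within $\frac1{2L}$ of a common point of the two boxes, so they are within $1/L$ of each other, and $\Gamma(t)$ is within $1/L$ of the center of $B^i$. Choose $t'\in A_j'$ with $X(t')\in B^i$; this point is within $\frac1{2L}$ of the center. Hence $|\gamma_v(t)-x_v(t')|\le\frac3{2L}\le\varepsilon$ for all $v$. Write $Nt=(j+r)/L$ and $Nt'=(\rho_j+r')/L$ with $r,r'\in[0,1]$. By \eqref{eq:cong}, $Nt'-Nt=\ell/L+(r'-r)/L$ in $\mathbb{T}$, so $d(Nt+a,Nt')\le d(\ell/L,a)+|r'-r|/L\le2/L\le\varepsilon$. Put $\tau(t)=t'$.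
\end{proof}

\section{A game with finitely many answers}\label{sec:game}

In Lemma~\ref{lem:pigeon} each $\gamma_v$ depends on the whole family $x_1,\dots,x_M$. We now need answers that depend only on the functions seen so far. Given $n$, $N$ and $Q$, consider the game of $n$ rounds in which, in round $i$, Player~I plays $x_i\in\mathcal{C}$ and Player~II answers with $y_i\in Q$. Player~II wins if $(y_1,\dots,y_n)$ is a $\frac1n$-shift of $(x_1,\dots,x_n)$ over $\eta_N$. It is not enough for II to keep the current position a shift.

\begin{example}\label{ex:zigzag}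
Let $\varepsilon\le\frac1{18}$ and $N\ge2/\varepsilon$. Let $x_1$ be piecewise linear with values $0,\frac23,\frac13,1$ at $0,\frac13,\frac23,1$; it is onto with Lipschitz constant $2$. Then $y_1(t)=t$ is an $\varepsilon$-shift of $x_1$ over $\eta_N$: given $t$, take $s$ with $x_1(s)=t$ and then $t'$ of phase $Nt+a$ within $1/N$ of $s$. Now let $x_2(t)=t$, and suppose $(y_1,y_2)$ is an $\varepsilon$-shift of $(x_1,x_2)$ for some $y_2\in\mathcal{C}$. Then $|t-x_1(y_2(t))|\le|t-x_1(\tau(t))|+2|\tau(t)-y_2(t)|\le3\varepsilon\le\frac16$. At $t=0$ this gives $y_2(0)<\frac13$, as $x_1\ge\frac13$ on $[\frac13,1]$, and at $t=1$ it gives $y_2(1)>\frac23$, as $x_1\le\frac23$ on $[0,\frac23]$. So there are $t_1<t_2$ with $y_2(t_1)=\frac13$ and $y_2(t_2)=\frac23$. But then $t_1\ge\frac23-\frac16=\frac12$ and $t_2\le\frac13+\frac16=\frac12$, a contradiction.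
\end{example}

\begin{lemma}\label{lem:game}
For every $n\ge1$ there are $N\ge1$, a finite nonempty set $Q\subset\mathcal{C}$ and functions $\sigma_i\colon\mathcal{C}^i\to Q$ for $1\le i\le n$ such that for all $x_1,\dots,x_n\in\mathcal{C}$ the family $y_i=\sigma_i(x_1,\dots,x_i)$, $1\le i\le n$, is a $\frac1n$-shift of $(x_1,\dots,x_n)$ over $\eta_N$.
\end{lemma}

The natural attempt runs as follows. If II has no winning strategy then I has one, since the game has finite length. Such a strategy is a family of functions $x_v$ indexed by the sequences $v=(y_1,\dots,y_i)$ of earlier answers. If Lemma~\ref{lem:pigeon} applied to this whole family, giving $\gamma_v\in Q$, then II could answer each $x_v$ by $\gamma_v$, and the play would be a subfamily of a shift. But the family has at least $|Q|$ members when $n\ge2$, while the set $Q$ built for $M$ functions has far more than $M$ elements.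

To break the circle we let I's strategy depend on less. Up to a small error, the outcome depends on $y_1,\dots,y_n$ only through the set of cells of a fixed finite partition of $\mathbb{T}\times[0,1]^n$ that the curve $(Nt+a,y_1(t),\dots,y_n(t))$ visits. We call this set the type of the final position. The type of an earlier position is the set of types that II can reach with the next answer. For $n=2$, the type of $(y_1,y_2)$ is a set of cells and the type of $(y_1)$ is a set of sets of cells. The number of conceivable types depends on $n$ and the partition only, so it is known before $N$ and $Q$ are chosen.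

\begin{proof}
Let $\varepsilon=1/n$. Partition $\mathbb{T}\times[0,1]^n$ into a finite set $\mathcal{D}$ of nonempty cells of diameter at most $\varepsilon/2$, for instance products of short arcs and intervals. With $\mathcal{P}$ denoting the power set, put $\mathcal{T}_n=\mathcal{P}(\mathcal{D})$ and $\mathcal{T}_i=\mathcal{P}(\mathcal{T}_{i+1})$ for $0\le i<n$. Let $V$ be the finite set of sequences $(p_1,\dots,p_i)$ with $0\le i<n$ and $p_j\in\mathcal{T}_j$, including the empty sequence $\emptyset$. Only now apply Lemma~\ref{lem:pigeon}, with $M=|V|$ and $\varepsilon/2$, to obtain $N$ and $Q$.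

\emph{Types.} For $y_1,y_2,\ldots\in Q$ define $\operatorname{tp}_i(y_1,\dots,y_i)\in\mathcal{T}_i$ by downward recursion:
\begin{align*}
\operatorname{tp}_n(y_1,\dots,y_n)&=\{D\in\mathcal{D}:(Nt+a,y_1(t),\dots,y_n(t))\in D\text{ for some }t\in\mathbb{I}\},\\
\operatorname{tp}_i(y_1,\dots,y_i)&=\{\operatorname{tp}_{i+1}(y_1,\dots,y_i,y):y\in Q\}\qquad(0\le i<n).
\end{align*}
Let $p_0=\operatorname{tp}_0(\emptyset)$.

\emph{Winning types.} Let $x_1,x_2,\ldots\in\mathcal{C}$. An element $p\in\mathcal{T}_n$ is \emph{winning for $(x_1,\dots,x_n)$} if for every $D\in p$ there is $t'\in\mathbb{I}$ such that $(Nt',x_1(t'),\dots,x_n(t'))$ is within $\varepsilon/2$ of some point of $D$. For $i<n$, an element $p\in\mathcal{T}_i$ is \emph{winning for $(x_1,\dots,x_i)$} if for every $x_{i+1}\in\mathcal{C}$ some $p'\in p$ is winning for $(x_1,\dots,x_{i+1})$. So if $p\in\mathcal{T}_i$, $i<n$, is not winning for $(x_1,\dots,x_i)$, there is a \emph{witness}: a function $x_{i+1}$ such that no $p'\in p$ is winning for $(x_1,\dots,x_{i+1})$.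

\emph{Claim: $p_0$ is winning for $\emptyset$.} Suppose not. Define $x_v\in\mathcal{C}$ for $v\in V$ by recursion on the length of $v$. Let $x_\emptyset$ be a witness for $p_0$. For $v=(p_1,\dots,p_i)$ with $1\le i<n$, let $x_v$ be a witness that $p_i$ is not winning for $(x_\emptyset,x_{(p_1)},\dots,x_{(p_1,\dots,p_{i-1})})$ if this is the case, and let $x_v$ be arbitrary otherwise. By the choice of $N$ and $Q$, the family $(x_v)_{v\in V}$ has an $\frac\varepsilon2$-shift $(\gamma_v)_{v\in V}$ over $\eta_N$ with all $\gamma_v\in Q$.

Define $v_i\in V$, $y_i\in Q$ and $p_i\in\mathcal{T}_i$ for $i=1,\dots,n$ in turn by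
\[
v_i=(p_1,\dots,p_{i-1}),\qquad y_i=\gamma_{v_i},\qquad p_i=\operatorname{tp}_i(y_1,\dots,y_i),
\]
and write $\bar{x}_i=x_{v_i}$. Then $p_{i+1}\in p_i$ for $0\le i<n$ by the definition of types. We show by induction that $p_i$ is not winning for $(\bar{x}_1,\dots,\bar{x}_i)$. For $i=0$ this is the assumption. If it holds for some $i<n$, then $\bar{x}_{i+1}=x_{(p_1,\dots,p_i)}$ is a witness for it, so $p_{i+1}\in p_i$ is not winning for $(\bar{x}_1,\dots,\bar{x}_{i+1})$. On the other hand, $(y_1,\dots,y_n)$ is an $\frac\varepsilon2$-shift of $(\bar{x}_1,\dots,\bar{x}_n)$, being the restriction of the shift above to $\{v_1,\dots,v_n\}$. Each $D\in p_n$ contains a point $(Nt+a,y_1(t),\dots,y_n(t))$, and this point is within $\varepsilon/2$ of some $(Nt',\bar{x}_1(t'),\dots,\bar{x}_n(t'))$. So $p_n$ is winning for $(\bar{x}_1,\dots,\bar{x}_n)$. This contradiction proves the claim.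

\emph{The strategy.} Player II keeps the type of the position winning. Suppose $i<n$ and $y_1,\dots,y_i$ have been chosen, each $y_j$ depending only on $x_1,\dots,x_j$, so that $\operatorname{tp}_i(y_1,\dots,y_i)$ is winning for $(x_1,\dots,x_i)$; for $i=0$ this is the claim. Given $x_{i+1}$, some member of $\operatorname{tp}_i(y_1,\dots,y_i)$ is winning for $(x_1,\dots,x_{i+1})$, and it has the form $\operatorname{tp}_{i+1}(y_1,\dots,y_i,y)$ with $y\in Q$. Let $y_{i+1}=\sigma_{i+1}(x_1,\dots,x_{i+1})$ be such a $y$. In the end $p=\operatorname{tp}_n(y_1,\dots,y_n)$ is winning for $(x_1,\dots,x_n)$. For $t\in\mathbb{I}$ the cell $D$ that contains $z=(Nt+a,y_1(t),\dots,y_n(t))$ belongs to $p$, so some point $(Nt',x_1(t'),\dots,x_n(t'))$ is within $\varepsilon/2$ of a point of $D$, and hence within $\varepsilon$ of $z$.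
\end{proof}

\section{Independent functions with finite range}\label{sec:indep}

Let $Q$ be a finite nonempty set. We want a countable index set with a notion of largeness and a family of $\mathfrak{c}$ functions into $Q$ such that, on any large set, any given $Q$-valued function agrees on a large subset with all but finitely many members of the family.

Let $J_Q$ be the countably infinite set of pairs $(m,s)$ with $m\in\omega$ and $s\colon\{0,1\}^m\to Q$. Let $\Theta=\{0,1\}^\omega$, so $|\Theta|=\mathfrak{c}$, and for $\theta\in\Theta$ define $e_\theta\colon J_Q\to Q$ by $e_\theta(m,s)=s(\theta|m)$, where $\theta|m$ is the initial segment of length $m$. A \emph{condition} is a function $c$ from a finite subset of $\Theta$ to $Q$, and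
\[
[c]=\{k\in J_Q:e_\theta(k)=c(\theta)\text{ for all }\theta\in\operatorname{dom}c\}.
\]
The functions $e_\theta$ are \emph{independent}: $[c]\neq\emptyset$ for every condition $c$. To see this, take $m$ so large that the segments $\theta|m$, $\theta\in\operatorname{dom}c$, are distinct, and take $s$ with $s(\theta|m)=c(\theta)$ for these $\theta$.

A set $K\subseteq J_Q$ is \emph{thick} if there is a finite set $E\subset\Theta$ such that $K\cap[c]\neq\emptyset$ for every condition $c$ with $\operatorname{dom}c\cap E=\emptyset$. In words, the functions $e_\theta$ with $\theta\notin E$ are still independent on $K$. The exceptional set is needed because a set such as $\{k:e_\theta(k)=q\}$ should count as large, although $e_\theta$ is constant on it. The set $J_Q$ is thick, with $E=\emptyset$, and thick sets are nonempty, as one sees from the empty condition.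

\begin{lemma}\label{lem:thick}
Let $K\subseteq J_Q$ be thick and let $w\colon K\to Q$ be any function. For all but finitely many $\theta\in\Theta$ the set $K_\theta=\{k\in K:e_\theta(k)=w(k)\}$ is thick.
\end{lemma}

\begin{proof}
Let $E$ witness that $K$ is thick and let $q_1,\dots,q_r$ be the elements of $Q$. Suppose $\theta^1,\dots,\theta^r\in\Theta\setminus E$ are distinct and no $K_{\theta^i}$ is thick. That $K_{\theta^i}$ is not thick means that for every finite $E'\subset\Theta$ some condition $c$ with domain disjoint from $E'$ has $K_{\theta^i}\cap[c]=\emptyset$. So we can choose, for $i=1,\dots,r$ in turn, a condition $c^i$ with $K_{\theta^i}\cap[c^i]=\emptyset$ and with domain disjoint from $E\cup\{\theta^1,\dots,\theta^r\}\cup\bigcup_{j<i}\operatorname{dom}c^j$. Then $c=\bigcup_ic^i\cup\{(\theta^i,q_i):i\le r\}$ is a condition with domain disjoint from $E$, so there is $k\in K\cap[c]$. Let $i$ be such that $w(k)=q_i$. Then $e_{\theta^i}(k)=q_i=w(k)$, so $k\in K_{\theta^i}\cap[c^i]$, a contradiction. Hence $K_\theta$ fails to be thick for at most $|E|+r-1$ values of $\theta$.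
\end{proof}

The proof lists all values of $w$ in one condition, and this is where finiteness of $Q$ enters. For infinite $Q$ the lemma fails: each $s\colon\{0,1\}^m\to Q$ has finite range, and if $w(m,s)$ is chosen outside the range of $s$, then $K_\theta=\emptyset$ for every $\theta$.

\section{Construction of a rotatable ultrafilter}\label{sec:construction}

\begin{proposition}\label{prop:exists}
There is an $a$-rotatable ultrafilter on $\omega$.
\end{proposition}

\begin{proof}
For each $n\ge1$ take $N_n$, $Q_n$ and $\sigma^n_1,\dots,\sigma^n_n$ from Lemma~\ref{lem:game}, and let $J_n$ and $e^n_\theta\colon J_n\to Q_n$, $\theta\in\Theta$, be the index set and the independent functions of Section~\ref{sec:indep} for $Q=Q_n$. Let $J$ be the disjoint union of the sets $J_n$, a countably infinite set, and let $h(k)=\eta_{N_n}$ for $k\in J_n$. The block $J_n$ will take care of the $n$-element subsets of $\mathcal{F}$ with precision $1/n$. We have $|\mathcal{F}|=\mathfrak{c}$: the constants give $\mathfrak{c}$ functions, and a member of $\mathcal{F}$ is determined by its values on a countable dense subset of $\mathbb{M}$,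 so $|\mathcal{F}|\le\mathfrak{c}^{\aleph_0}=\mathfrak{c}$. Enumerate $\mathcal{F}=\{\varphi_\alpha:\alpha<\mathfrak{c}\}$ without repetition.

\emph{The recursion.} Fix $n$. We choose $\theta^n_\alpha\in\Theta$ by recursion on $\alpha<\mathfrak{c}$; on $J_n$, the function $k\mapsto(g\varphi_\alpha)(k)$ will be $e^n_{\theta^n_\alpha}$. Put $K^n(\emptyset)=J_n$, and for $\alpha_1<\dots<\alpha_i$ with $1\le i\le n$ put
\[
K^n(\alpha_1,\dots,\alpha_i)=\bigl\{k\in K^n(\alpha_1,\dots,\alpha_{i-1}):e^n_{\theta^n_{\alpha_i}}(k)=\sigma^n_i\bigl(\varphi_{\alpha_1}(k),\dots,\varphi_{\alpha_i}(k)\bigr)\bigr\}.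
\]
This is the set of $k\in J_n$ at which the chosen functions reproduce II's answers to the moves $\varphi_{\alpha_1}(k),\dots,\varphi_{\alpha_i}(k)$. It is defined as soon as $\theta^n_{\alpha_i}$ is, and we keep all these sets thick in $J_n$.

At stage $\alpha$, consider a sequence $\alpha_1<\dots<\alpha_{i-1}<\alpha$ with $1\le i\le n$. The set $K=K^n(\alpha_1,\dots,\alpha_{i-1})$ is already defined and thick. The function $w\colon K\to Q_n$,
\[
w(k)=\sigma^n_i\bigl(\varphi_{\alpha_1}(k),\dots,\varphi_{\alpha_{i-1}}(k),\varphi_\alpha(k)\bigr),
\]
does not depend on $\theta^n_\alpha$, and if we choose $\theta^n_\alpha=\theta$ then $K^n(\alpha_1,\dots,\alpha_{i-1},\alpha)$ is the set $K_\theta$ of Lemma~\ref{lem:thick}. So this sequence forbids only finitely many $\theta$. There are at most $\max(|\alpha|,\aleph_0)$ such sequences, so at most $\max(|\alpha|,\aleph_0)<\mathfrak{c}=|\Theta|$ elements of $\Theta$ are forbidden. Let $\theta^n_\alpha$ be any other element.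

\emph{The assignment $g$.} Having done this for every $n$, define $g\colon\mathcal{F}\to\mathcal{F}$ by
\[
(g\varphi_\alpha)(k)=e^n_{\theta^n_\alpha}(k)\in Q_n\subset\mathcal{C}\qquad(k\in J_n,\ n\ge1).
\]
This is well defined because the enumeration has no repetitions.

\emph{All sets $S(\Phi,\varepsilon)$ are nonempty.} Let $\Phi\subset\mathcal{F}$ be finite and $\varepsilon>0$. Choose $n\ge\max(|\Phi|,1/\varepsilon)$. By \eqref{eq:mono} we may enlarge $\Phi$ to exactly $n$ elements, say $\Phi=\{\varphi_{\alpha_1},\dots,\varphi_{\alpha_n}\}$ with $\alpha_1<\dots<\alpha_n$. The thick set $K^n(\alpha_1,\dots,\alpha_n)$ contains some $k$. This $k$ lies in $K^n(\alpha_1,\dots,\alpha_i)$ for each $i\le n$, so $(g\varphi_{\alpha_i})(k)=\sigma^n_i(\varphi_{\alpha_1}(k),\dots,\varphi_{\alpha_i}(k))$ for all $i\le n$. By Lemma~\ref{lem:game}, applied to $x_i=\varphi_{\alpha_i}(k)$, these functions form a $\frac1n$-shift of $(x_1,\dots,x_n)$ over $\eta_{N_n}=h(k)$. Thus $k\in S(\Phi,1/n)\subseteq S(\Phi,\varepsilon)$.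

By Proposition~\ref{prop:criterion}(2) some ultrafilter on $J$ contains all sets $S(\Phi,\varepsilon)$, and a bijection $J\to\omega$ carries it to an $a$-rotatable ultrafilter on $\omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $u$ be $a$-rotatable, witnessed by $h$ and $g$. By Proposition~\ref{prop:criterion}(1), $u$ is free and there is a continuous $f\colon\mathbb{I}_u\to\mathbb{I}_u$ with $\beta h\circ f=\beta h+a$ on $\mathbb{I}_u$. The restriction of $\beta h$ to $\mathbb{I}_u$ is the map required in the theorem. If $f(x)=x$, then $a=0$.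
\end{proof}

The hypothesis $a\neq0$ enters only in this last line and in the proof that $u$ is free. The only cardinal arithmetic in the recursion is that fewer than $\mathfrak{c}$ elements of $\Theta$ are forbidden at each stage, which holds for every value of $\mathfrak{c}$.

\section{Periodic points and the Rudin--Keisler order}\label{sec:many}

Rotatability is witnessed index by index, so witnesses for a sequence of ultrafilters can be placed side by side. For $X\subseteq\omega\times\omega$ let $X_n=\{k:(n,k)\in X\}$. For ultrafilters $v$ and $u_n$, $n\in\omega$, on $\omega$ put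
\[
\sum\nolimits_vu_n=\bigl\{X\subseteq\omega\times\omega:\{n:X_n\in u_n\}\in v\bigr\},
\]
and write $v\otimes u$ if all $u_n=u$. This is an ultrafilter on $\omega\times\omega$, because $X\mapsto\{n:X_n\in u_n\}$ commutes with complements and finite intersections and sends $\emptyset$ to $\emptyset$. We identify $\omega\times\omega$ with $\omega$. The \emph{Rudin--Keisler order} is defined by $v\le_{RK}u$ if there is a function $\psi\colon\omega\to\omega$ with $v=\{A:\psi^{-1}(A)\in u\}$, and $u$ and $v$ are \emph{Rudin--Keisler equivalent} if $u\le_{RK}v$ and $v\le_{RK}u$.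

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:many}
\leavevmode
\begin{enumerate}
\item There are a free ultrafilter $u$ and a continuous $f\colon\mathbb{I}_u\to\mathbb{I}_u$ without periodic points: $f^m(x)\neq x$ for all $x$ and all $m\ge1$.
\item If all $u_n$ are $a$-rotatable, $a\neq0$, then $\sum_vu_n$ is $a$-rotatable for every ultrafilter $v$ on $\omega$.
\item Ultrafilters $u$ as in \textup{(1)} are cofinal in the Rudin--Keisler order: there is a fixed $u_0$ such that for every free $v$ the ultrafilter $v\otimes u_0\ge_{RK}v$ has the property in \textup{(1)}. There are $2^{\mathfrak{c}}$ pairwise Rudin--Keisler inequivalent such ultrafilters.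
\end{enumerate}
\end{theorem}

\begin{proof}
(1) Apply Theorem~\ref{thm:main} with $a$ irrational, so that $ma\neq0$ in $\mathbb{T}$ for all $m\ge1$. Then $h(f^m(x))=h(x)+ma\neq h(x)$.

(2) Let $h_n$ and $g_n$ witness that $u_n$ is $a$-rotatable, and write $S_n(\cdot,\cdot)$ for the corresponding sets. For a function $\varphi$ on $(\omega\times\omega)\times\mathbb{I}$ let $\varphi^n=\varphi(n,\cdot,\cdot)$ be its slice on $\omega\times\mathbb{I}$. Define $h$ and $g$ by $h^n=h_n$ and $(g\varphi)^n=g_n(\varphi^n)$. For finite $\Phi$ and $\varepsilon>0$, the condition $(n,k)\in S(\Phi,\varepsilon)$ says that the functions $(g_n\varphi^n)(k)$ form an $\varepsilon$-shift of the functions $\varphi^n(k)$ over $h_n(k)$. So $S(\Phi,\varepsilon)_n=S_n(\{\varphi^n:\varphi\in\Phi\},\varepsilon)\in u_n$ for every $n$, and $S(\Phi,\varepsilon)\in\sum_vu_n$.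

(3) Let $a$ be irrational and let $u_0$ be $a$-rotatable, by Proposition~\ref{prop:exists}. By (2), $u=v\otimes u_0$ is $a$-rotatable. By Proposition~\ref{prop:criterion}(1) it is free and $\mathbb{I}_u$ carries $f$ with $\beta h\circ f=\beta h+a$, which has no periodic points as in (1). For $A\subseteq\omega$ the section $(A\times\omega)_n$ is $\omega$ if $n\in A$ and empty otherwise, so $A\times\omega\in v\otimes u_0$ if and only if $A\in v$. Thus the first projection witnesses $v\le_{RK}v\otimes u_0$, and $v\mapsto v\otimes u_0$ is injective.

There are $2^{\mathfrak{c}}$ free ultrafilters on a countably infinite set. The upper bound holds because an ultrafilter is a family of subsets. For the lower bound take $Q=\{0,1\}$ in Section~\ref{sec:indep}: for each $c\colon\Theta\to\{0,1\}$ the sets $\{k:e_\theta(k)=c(\theta)\}$, $\theta\in\Theta$, have the finite intersection property, ultrafilters containing them for different $c$ are different, and only countably many ultrafilters are principal. Each Rudin--Keisler equivalence class has at most $\mathfrak{c}$ members, since there are $\mathfrak{c}$ functions $\omega\to\omega$.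 If the $2^{\mathfrak{c}}$ ultrafilters $v\otimes u_0$ fell into $\kappa<2^{\mathfrak{c}}$ classes, there would be at most $\max(\kappa,\mathfrak{c})<2^{\mathfrak{c}}$ of them. So they represent $2^{\mathfrak{c}}$ classes.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HS}
K.~P. Hart and B.~J. van der Steeg, \emph{Span, chainability and the continua $\mathbb{H}^*$ and $\mathbb{I}_u$}, arXiv:math/0308162 (2003).

\end{thebibliography}
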